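\title{Joint embedding of stably finite $\mathrm{C}^*$-algebras}

\begin{abstract}
We prove that any two nonzero separable unital stably finite $\mathrm{C}^*$-algebras embed unitally into a third algebra of the same kind, and that the same holds within the class of nuclear algebras. In the general case the common algebra is the largest stably finite quotient of the full unital free product. A relation in the free product is turned into an algebraic identity, and the degree of this identity is lowered by moving hermitian modules from one factor to the other while counting their positive ranks. In the nuclear case the common algebra is a split extension constructed with $KK$-theory. No UCT or quasidiagonality assumption is made, and the general case does not use traces. Both classes fail the amalgamation property, already over $\mathbb{C}^2$.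
\end{abstract}

\section{Introduction}

Throughout, homomorphisms of $\mathrm{C}^*$-algebras are $*$-homomorphisms, embeddings are injective homomorphisms, ideals are closed and two-sided, and $B\otimes C$ is the minimal tensor product. We write $1_k$ for the unit of $M_k(E)$, a scalar $\lambda$ for $\lambda$ times the unit, and $\mathbb{K}$ for the compact operators on $\ell^2$.

A unital $\mathrm{C}^*$-algebra $E$ is \emph{stably finite} if for every $k\ge1$ each isometry $V\in M_k(E)$ (that is, $V^*V=1_k$) is unitary. The condition says that $E$ has no ``shift'' at any matrix level: no free module $E^k$ is isomorphic to a proper direct summand of itself. It passes to unital subalgebras and to finite direct sums. It is convenient to count the zero algebra as stably finite. Let $\mathcal{SF}$ be the class of nonzero separable unital stably finite $\mathrm{C}^*$-algebras, and let $\mathcal{SF}_n$ be the class of nuclear members of $\mathcal{SF}$. A class $\mathcal{K}$ of separable unital $\mathrm{C}^*$-algebras has the \emph{joint embedding property} if for all $B,C\in\mathcal{K}$ there are $D\in\mathcal{K}$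 and unital embeddings of $B$ and of $C$ into $D$. The following question is posed by Goldbring and Sinclair \cite{GS}.

\begin{quote}
\emph{Does $\mathcal{SF}$ have the joint embedding property? Does $\mathcal{SF}_n$?}
\end{quote}

If the embeddings were not required to be unital, $D=B\oplus C$ would do. If $D$ were not required to be stably finite, $D=B\otimes C$ would do. The zero algebra is excluded because it has no unital homomorphism into a nonzero algebra. So the question is whether the units of $B$ and $C$ can be identified without creating a proper isometry. Three examples show what is easy, what is not available, and what can go wrong.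

\begin{example}[faithful traces]\label{ex:traces}
Let $\tau$ be a tracial state on a unital algebra $E$. Since $\tau(y^*x^*xy)=\tau(xyy^*x^*)\le\|y\|^2\tau(x^*x)$, the set $\{x:\tau(x^*x)=0\}$ is the kernel of the GNS representation of $\tau$. It is therefore an ideal, $\tau$ descends to a faithful tracial state on the quotient, and $\tau$ is faithful exactly when its GNS representation is. If $\tau$ is faithful, then $E$ is stably finite: $\tau\otimes\mathrm{Tr}$ is faithful on $M_k(E)$ and vanishes on $1_k-VV^*$ for every isometry $V$. If $B$ and $C$ both have faithful tracial states, then the GNS representation of the product trace on $B\otimes C$ is the tensor product of two faithful representations, hence faithful on the minimal tensor product. So the product trace is faithful, $B\otimes C$ is stably finite, and $D=B\otimes C$ is a joint embedding.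
\end{example}

\begin{example}[no faithful trace]\label{ex:compacts}
Let $B=\mathbb{K}+\mathbb{C}1$. An isometry in $M_k(B)$ is a compact perturbation of a scalar unitary matrix, so it is Fredholm of index $0$ and hence onto. Thus $B\in\mathcal{SF}_n$. A tracial state on $B$ takes a value at most $1/n$ on a rank one projection for every $n$, so it vanishes on $\mathbb{K}$. No algebra that contains $B$ unitally has a faithful tracial state, and the argument of Example~\ref{ex:traces} cannot be applied to it.
\end{example}

A class $\mathcal{K}$ has the \emph{amalgamation property} if for all unital embeddings $\alpha:A\to B$ and $\gamma:A\to C$ between members of $\mathcal{K}$ there are $D\in\mathcal{K}$ and unital embeddings $\alpha':B\to D$, $\gamma':C\to D$ with $\alpha'\alpha=\gamma'\gamma$. Joint embedding is amalgamation over $A=\mathbb{C}$.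

\begin{example}[amalgamation fails over $\mathbb{C}^2$]\label{ex:amalg}
Embed $\mathbb{C}^2$ unitally into $M_2$ and into $M_3$, sending $(1,0)$ to a rank one projection in each. All three algebras lie in $\mathcal{SF}_n$. Suppose that a nonzero unital algebra $D$ amalgamates the two embeddings, and let $p\in D$ be the image of $(1,0)$. Then $2[p]=[1]=3[p]$ in $K_0(D)$, so $[p]=0$ and $[1]=0$. Hence $1_{m+1}$ is Murray--von Neumann equivalent to $1_m$ for some $m$, and $D$ is not stably finite (Lemma~\ref{lem:forms}).
\end{example}

The obstruction in Example~\ref{ex:amalg} is a conflict of ranks: the shared projection has relative size $1/2$ on one side and $1/3$ on the other. When only the unit is shared there is no such conflict, since in every nonzero stably finite algebra the classes $n[1]$ are distinct and ordered like the integers. This suggests a positive answer. The difficulty is that an algebra generated by $B$ and $C$ contains matrices whose entries mix the two algebras, and there need be no faithful trace to measure them. The guess is nevertheless correct.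

The \emph{full unital free product} $U=B*_{\mathbb{C}}C$ is the unital $\mathrm{C}^*$-algebra generated by unital homomorphic images of $B$ and $C$ such that every pair of unital homomorphisms $B\to E$, $C\to E$ extends to a unital homomorphism $U\to E$.

\begin{theorem}\label{thm:SF}
The class $\mathcal{SF}$ has the joint embedding property. More precisely, let $B$ and $C$ be nonzero unital stably finite $\mathrm{C}^*$-algebras, separable or not, and let $U=B*_{\mathbb{C}}C$. There is an ideal $L$ of $U$ such that $U/L$ is stably finite, the maps $B\to U/L$ and $C\to U/L$ are injective, and every unital homomorphism from $U$ to a stably finite algebra factors through $U/L$.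
\end{theorem}

\begin{theorem}\label{thm:SFn}
The class $\mathcal{SF}_n$ has the joint embedding property.
\end{theorem}

\begin{theorem}\label{thm:compl}
\begin{itemize}
\item[(a)] Unital $\mathrm{C}^*$-algebras $B$ and $C$ admit unital homomorphisms into a common nonzero stably finite algebra if and only if each of them has a nonzero stably finite quotient. In that case the homomorphisms can be chosen so that their kernels are the smallest ideals of $B$ and of $C$ with stably finite quotient.
\item[(b)] Every countable family in $\mathcal{SF}$ (respectively $\mathcal{SF}_n$) embeds unitally into one member of the same class.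
\item[(c)] Neither class has the amalgamation property, even over $\mathbb{C}^2$.
\end{itemize}
\end{theorem}

Part (c) is Example~\ref{ex:amalg}. Section~\ref{sec:radical} shows that every unital algebra has a largest stably finite quotient and describes its kernel. Every joint embedding of $B$ and $C$ factors through this quotient of $U$, so Theorem~\ref{thm:SF} amounts to the statement that $B$ and $C$ survive in it; this is proved in Section~\ref{sec:free} by an algebraic argument that uses no traces. That construction gives no control over nuclearity, and Section~\ref{sec:nuclear} proves Theorem~\ref{thm:SFn} by different means, without any UCT or quasidiagonality assumption. It can be read independently of Section~\ref{sec:free}. Section~\ref{sec:compl} proves parts (a) and (b) of Theorem~\ref{thm:compl}.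

\section{The largest stably finite quotient}\label{sec:radical}

\subsection{Projections and modules}\label{ss:modules}

Let $E$ be unital. Projections $f\in M_n(E)$ and $f'\in M_{n'}(E)$ are \emph{equivalent}, $f\sim f'$, if $v^*v=f$ and $vv^*=f'$ for some $v\in M_{n'\times n}(E)$. Modules are right modules. Every finitely generated projective $E$-module is isomorphic to $fE^n$ for a projection $f$, and $fE^n$ carries the $E$-valued inner product $\langle x,y\rangle=x^*y$. The module maps $fE^n\to f'E^{n'}$ are the matrices $\theta\in f'M_{n'\times n}(E)f$. If $\theta$ is bijective, then $\theta^*\theta$ is invertible in $fM_n(E)f$, and $v=\theta(\theta^*\theta)^{-1/2}$ satisfies $v^*v=f$, $vv^*=f'$. So isomorphic modules of this form are isomorphic by a map that preserves inner products, and $fE^n\cong f'E^{n'}$ if and only if $f\sim f'$. In $K_0(E)$ one has $[f]=[f']$ if and only if $f\oplus1_m\sim f'\oplus1_m$ for some $m$.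

\begin{lemma}\label{lem:forms}
For a unital $\mathrm{C}^*$-algebra $E$ the following are equivalent.
\begin{itemize}
\item[(i)] $E$ is stably finite.
\item[(ii)] If $q$ is a projection in a matrix algebra over $E$ and $1_m\oplus q\sim1_m$ for some $m$, then $q=0$.
\item[(iii)] Every finitely generated projective $E$-module $G$ with $[G]=0$ in $K_0(E)$ is zero.
\end{itemize}
If $E\ne0$ is stably finite, $G$ is finitely generated projective and $m[1]+[G]=n[1]$ with $m,n\in\mathbb{Z}$, then $m\le n$.
\end{lemma}

\begin{proof}
Assume (i) and let $v^*v=1_m\oplus q$, $vv^*=1_m$. The first $m$ columns of $v$ form an isometry $x\in M_m(E)$ with $1_m-xx^*=v(0\oplus q)v^*$. So $v(0\oplus q)v^*=0$, and multiplying by $v^*$ on the left and by $v$ on the right gives $q=0$. Assume (ii), let $V\in M_m(E)$ be an isometry and $q=1_m-VV^*$. Since $V^*q=0$, the matrix $v=(V,q)$ has $v^*v=1_m\oplus q$ and $vv^*=1_m$, so $q=0$. Conditions (ii) and (iii) are equivalent by the description of equality in $K_0(E)$. In the last statement, $m>n$ would make $E^{m-n}\oplus G$ a nonzero module of class $0$.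
\end{proof}

Over $\mathbb{C}$, any $r+1$ vectors in $\mathbb{C}^r$ are linearly dependent, so their Gram matrix is not positive definite. The next lemma is the form of this fact that holds over a stably finite algebra. All contradictions in Sections~\ref{sec:radical} and~\ref{sec:free} come from it or from Lemma~\ref{lem:forms}.

\begin{lemma}\label{lem:F}
Let $E$ be stably finite, $r\ge1$, $c>0$, $h=h^*\in E$, and $K\in M_{r\times(r+1)}(E)$ with $K^*K\ge c1_r\oplus h$. Then $h\le0$.
\end{lemma}

\begin{proof}
Write $K=(K_1,K_2)$ with $K_1\in M_r(E)$. Then $K_1^*K_1\ge c$, so $K_1|K_1|^{-1}$ is an isometry, hence unitary, and $K_1$ is invertible. Put $y=K_1^{-1}K_2$ and $\zeta=\binom{-y}{1}$. Then $K\zeta=0$, so $0=\zeta^*K^*K\zeta\ge cy^*y+h\ge h$.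
\end{proof}

\subsection{Cuntz comparison}

Projections do not lift from quotients, and injectivity of a homomorphism cannot be tested on projections. So we need a version of the relation $1_m\oplus q\sim1_m$ for positive elements. For positive matrices $a,b$ over a $\mathrm{C}^*$-algebra, possibly of different sizes, write $a\precsim b$ if $x_n^*bx_n\to a$ for some rectangular matrices $x_n$. The relation is transitive and compatible with direct sums, it does not see the order of summands or zero summands, and it is unchanged if a summand is multiplied by a positive scalar. Let $(a-\varepsilon)_+$ be the function $t\mapsto\max(t-\varepsilon,0)$ applied to $a$. We use the following standard facts \cite{Ro}, \cite[\S2]{KR}.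
\begin{itemize}
\item[(C1)] $a\le b$ implies $a\precsim b$; $\;x^*x\precsim xx^*$; $\;a+b\precsim a\oplus b$; $\;y^*ay\precsim a$.
\item[(C2)] $\|a-b\|<\varepsilon$ implies $(a-\varepsilon)_+\precsim b$.
\item[(C3)] If $a\precsim b$, then for every $\varepsilon>0$ there is $\delta>0$ with $(a-\varepsilon)_+\precsim(b-\delta)_+$.
\end{itemize}

For a unital algebra $E$ let
\[
\mathcal{S}(E)=\{a\in E_+:\ 1_N\oplus a\precsim1_N\ \text{ for some }N\ge1\},
\]
and let $L(E)$ be the ideal generated by $\mathcal{S}(E)$. An element of $\mathcal{S}(E)$ fits into $1_N$ next to a full copy of $1_N$, so it has to vanish wherever ranks make sense.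

\begin{proposition}\label{prop:radical}
Let $E$ be a unital $\mathrm{C}^*$-algebra and $L=L(E)$.
\begin{itemize}
\item[(a)] If $a\in M_k(L)_+$ and $\varepsilon>0$, then $1_N\oplus(a-\varepsilon)_+\precsim1_N$ for some $N\geq 1$.
\item[(b)] $E/L$ is stably finite (possibly zero).
\item[(c)] Every unital homomorphism from $E$ to a stably finite algebra vanishes on $L$.
\end{itemize}
In particular, $L(E)$ is the smallest ideal of $E$ with stably finite quotient.
\end{proposition}

\begin{proof}
(a) Write $s$ also for $s\otimes e_{11}\in M_k(E)$. The finite sums of products $xsy$ with $x,y\in M_k(E)$, $s\in\mathcal{S}(E)$ are dense in $M_k(L)$. Approximating $a^{1/2}$, choose $t=\sum_{j=1}^mx_js_jy_j$ with $\|a-t^*t\|<\varepsilon$. The inequality $z_i^*z_j+z_j^*z_i\le z_i^*z_i+z_j^*z_j$ gives $(\sum_jz_j)^*(\sum_jz_j)\le m\sum_jz_j^*z_j$, and therefore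
\[
t^*t\le m\sum_jy_j^*s_jx_j^*x_js_jy_j\le\sum_j\kappa_j\,y_j^*s_jy_j,\qquad\kappa_j=m\|x_j\|^2\|s_j\|.
\]
By (C2) and (C1), $(a-\varepsilon)_+\precsim t^*t\precsim s_1\oplus\dots\oplus s_m$. The relation $1_N\oplus s\precsim1_N$ persists when $N$ is increased, so one $N$ serves all $s_j$. Absorbing one summand at a time, $1_N\oplus s_1\oplus\dots\oplus s_m\precsim1_N$.

(b) Let $V\in M_n(E/L)$ be an isometry and $q=1_n-VV^*$. Lift $V$ to $\tilde V\in M_n(E)$ and $q$ to $a\in M_n(E)_+$, and put $Y=(\tilde V,a)\in M_{n\times2n}(E)$. Since $(V,q)^*(V,q)=1_n\oplus q$, the self-adjoint matrix $Y^*Y-(1_n\oplus a^2)$ lies in $M_{2n}(L)$. Let $l\in M_{2n}(L)_+$ be its absolute value. By (C1), and because $YY^*\le\|Y\|^21_n$,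
\[
1_n\oplus a^2\le Y^*Y+l\precsim YY^*\oplus l\precsim1_n\oplus l .
\]
Let $0<\varepsilon<1$ and $x=(a^2-\varepsilon)_+$. By (C3) there is $\delta>0$ with $(1-\varepsilon)1_n\oplus x\precsim(1-\delta)_+1_n\oplus(l-\delta)_+$, so $1_n\oplus x\precsim1_n\oplus(l-\delta)_+$. Take $N$ from (a) for $l$ and $\delta$. Then $1_{n+N}\oplus x\precsim1_{n+N}$. The diagonal entries of $x$ satisfy $x_{ii}\otimes e_{ii}=e_{ii}xe_{ii}\precsim x$, so $x_{ii}\in\mathcal{S}(E)\subset L$. A positive matrix over $E/L$ with zero diagonal is zero, so $x\in M_n(L)$. Letting $\varepsilon\to0$ gives $a^2\in M_n(L)$, that is, $q=0$.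

(c) Let $\psi:E\to E'$ be unital with $E'$ stably finite, and let $a\in E_+$ with $1_N\oplus a\precsim1_N$. For $0<\delta<1$ there is $Y\in M_{N\times(N+1)}(E)$ with $\|Y^*Y-(1_N\oplus a)\|<\delta$, so $\psi(Y)^*\psi(Y)\ge(1-\delta)1_N\oplus(\psi(a)-\delta)$. Lemma~\ref{lem:F} gives $\psi(a)\le\delta$. Hence $\psi(a)=0$, and $\psi(L)=0$.
\end{proof}

\section{The free product}\label{sec:free}

In this section $B$ and $C$ are nonzero unital stably finite algebras and $U=B*_{\mathbb{C}}C$. An element of $B$ or $C$ and its image in $U$ are denoted by the same letter. Everything rests on the following statement.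

\begin{proposition}\label{prop:key}
Let $b\in B_+$ and $N\ge1$, and suppose that $1_N\oplus b\precsim1_N$ over $U$. Then $b=0$ in $B$. By symmetry the same holds for $b\in C_+$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:SF}]
Let $L=L(U)$. By Proposition~\ref{prop:radical}, $U/L$ is stably finite and has the factorization property. If $b\in B_+$ has its image in $L$, then for every $\varepsilon>0$ Proposition~\ref{prop:radical}(a) and Proposition~\ref{prop:key} give $(b-\varepsilon)_+=0$, so $b=0$. The kernel of $B\to U/L$ is an ideal without nonzero positive elements, hence zero, and the same holds for $C$. In particular $U/L\ne0$. If $B$ and $C$ are separable, so is $U/L$, and then $U/L\in\mathcal{SF}$.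
\end{proof}

The argument neither shows nor needs that $L(U)=0$. Stable finiteness of $C$ cannot be dropped from Proposition~\ref{prop:key}: if $C$ contains isometries $s_1,s_2$ with orthogonal ranges, then $(s_1,s_2)^*(s_1,s_2)=1_2$, so the hypothesis holds with $N=1$ and $b=1$.

The hypothesis of Proposition~\ref{prop:key} is a norm estimate in $U$, where the norm is a supremum over all pairs of representations and cannot be computed. The proof first replaces it by an exact identity in the algebraic free product, where elements have normal forms. It then shortens the words in this identity until it splits into a part over $B$ and a part over $C$, and finally counts ranks.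

For the rest of the section fix $b$ and $N$ as in the proposition, scaled so that $0\le b\le1$ in $B$. Put $p=N+1$ and fix $0<\delta<1/3$. We shall prove that $b\le3\delta$; as $\delta$ is arbitrary, this gives $b=0$.

\subsection{From an inequality to an identity}

Let $R$ be the algebraic unital free product of $B$ and $C$ over $\mathbb{C}$: the universal unital algebra generated by unital images of $B$ and $C$. It is a $*$-algebra with dense image in $U$, and every unital $*$-representation of $R$ by bounded operators extends to $U$, because it restricts to a pair of unital representations of $B$ and $C$.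

\begin{lemma}\label{lem:squares}
Let $T=T^*\in M_p(R)$ have positive image in $M_p(U)$, and let $\delta>0$. Then $T+\delta=\sum_jZ_j^*Z_j$ for finitely many $Z_j\in M_p(R)$.
\end{lemma}

\begin{proof}
Let $\mathcal{A}=M_p(R)$, let $\mathcal{A}_{sa}$ be the real vector space of its self-adjoint elements, and let $\Sigma\subset\mathcal{A}_{sa}$ be the convex cone of finite sums of elements $z^*z$. Call $x\in\mathcal{A}$ \emph{bounded} if $\lambda-x^*x\in\Sigma$ for some $\lambda\ge0$. If $\lambda-x^*x\in\Sigma$ and $\mu-y^*y\in\Sigma$, then
\begin{align*}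
2\lambda+2\mu-(x+y)^*(x+y)&=2(\lambda-x^*x)+2(\mu-y^*y)+(x-y)^*(x-y)\in\Sigma,\\
\lambda\mu-(xy)^*(xy)&=\lambda(\mu-y^*y)+y^*(\lambda-x^*x)y\in\Sigma .
\end{align*}
So the bounded elements form a subalgebra. It contains the matrix units, as $1-e_{ij}^*e_{ij}$ is a projection, and it contains $c\otimes1_p$ for $c$ in $C$ or in $B$, as $\|c\|^2-c^*c$ has a square root in the same algebra. These elements generate $\mathcal{A}$, so every element is bounded. If $x=x^*$ and $\mu>0$ is such that $\mu^2-x^2\in\Sigma$, then
\[
\mu\pm x=\frac1{2\mu}\bigl((\mu\pm x)^2+\mu^2-x^2\bigr)\in\Sigma .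
\]
Hence $1$ is an algebraic interior point of $\Sigma$: for each $x\in\mathcal{A}_{sa}$ we have $1+tx\in\Sigma$ when $|t|$ is small.

Suppose $T+\delta\notin\Sigma$. Eidelheit's separation theorem says that a convex set with an algebraic interior point can be separated from any point outside it by a nonzero linear functional. As $\Sigma$ is a cone, we get a real-linear $\varphi\ne0$ on $\mathcal{A}_{sa}$ with $\varphi(\Sigma)\ge0$ and $\varphi(T+\delta)\le0$. If $\varphi(1)=0$, then $\mu\pm x\in\Sigma$ forces $\varphi(x)=0$ for all $x$. So $\varphi(1)>0$, and we normalize $\varphi(1)=1$ and extend $\varphi$ complex-linearly to $\mathcal{A}$. Since $\varphi(y^*x^*xy)\le\lambda\varphi(y^*y)$ when $\lambda-x^*x\in\Sigma$, the GNS construction gives a unital $*$-representation of $\mathcal{A}$ by bounded operators in which $\varphi$ is a vector state. The matrix units decompose it as $M_p(\rho)$ for a unital $*$-representation $\rho$ of $R$, and $\rho$ extends to $U$. As $T$ is positive in $M_p(U)$, we get $\varphi(T)\ge0$ and $\varphi(T+\delta)\ge\delta>0$, a contradiction.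
\end{proof}

By hypothesis and density there is $Y\in M_{N\times p}(R)$ with $\|Y^*Y-(1_N\oplus b)\|<\delta$ in $M_p(U)$. Apply Lemma~\ref{lem:squares} to $T=Y^*Y-(1_N\oplus b)+\delta$ and stack the $Z_j$ into one matrix $Z\in M_{M\times p}(R)$. This gives the identity
\begin{equation}\label{eq:identity}
Y^*Y-Z^*Z=(1_N\oplus b)-2\delta1_p\qquad\text{in }M_p(R).
\end{equation}
The price of exactness is the term $-Z^*Z$, whose size $M$ is not controlled. It has the favorable sign: the left side is the Gram matrix of $N+1$ vectors for a form with only $N$ positive directions.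

\subsection{Words and the length filtration}

A unital $\mathrm{C}^*$-algebra is spanned by its unitaries, so there are vector space bases $\{1\}\cup\{u_i\}$ of $B$ and $\{1\}\cup\{v_j\}$ of $C$ consisting of unitaries. A \emph{word} is an alternating product of letters $u_i$ and $v_j$; the empty word is $1$, and $|w|$ is the length. Let $\Omega$ be the set of words, and let $\Omega^C$ (respectively $\Omega^B$) be the set of words that are empty or begin with some $v_j$ (respectively $u_i$). Every word satisfies $w^*w=1$; this is the reason for choosing unitaries. Let $R_{\le n}$ be the span of the words of length at most $n$, put $\mathrm{gr}_n=R_{\le n}/R_{\le n-1}$ for $n\ge1$, and let $\bar B=B/\mathbb{C}1$, $\bar C=C/\mathbb{C}1$.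

\begin{lemma}\label{lem:words}
\begin{itemize}
\item[(a)] $R_{\le n}$ is the span of all products of at most $n$ elements of $B\cup C$.
\item[(b)] $\Omega$ is a basis of $R$. Hence $R=\bigoplus_{w\in\Omega^C}Bw=\bigoplus_{w\in\Omega^B}Cw$ as free left modules, $B$ and $C$ embed in $R$, and $B\cap C=\mathbb{C}1$.
\item[(c)] For $n\ge1$ we have $\mathrm{gr}_n=(\bar B\otimes\bar C\otimes\cdots)\oplus(\bar C\otimes\bar B\otimes\cdots)$ with $n$ factors in each algebraic tensor product, and the class of a product $a_1\cdots a_n$ with factors alternately in $B$ and $C$ is $[a_1]\otimes\cdots\otimes[a_n]$.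
\end{itemize}
\end{lemma}

\begin{proof}
(a) Use induction on $n$. In a product $a_1\cdots a_n$, two neighbors from the same algebra merge into one factor. If the product is alternating, expand each factor in the basis: the terms are words of length $n$ or products of fewer than $n$ factors.

(b) By (a), $\Omega$ spans $R$. Let $W$ be the vector space with basis $\Omega$. Splitting off the first letter when it is some $u_i$ identifies $W$ with $B\otimes\mathrm{span}\,\Omega^C$, so $B$ acts unitally on $W$ by left multiplication. In the same way $W=C\otimes\mathrm{span}\,\Omega^B$ and $C$ acts. The two actions define an action of $R$, and $w\cdot1=w$ for $w\in\Omega$ by induction on $|w|$. So $\Omega$ is linearly independent in $R$. The other statements follow by grouping words according to their first letter.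

(c) By (b) the classes of words of length $n$ form a basis of $\mathrm{gr}_n$; send the class of $a_1\cdots a_n$ to $[a_1]\otimes\cdots\otimes[a_n]$, which runs through a basis of the right side. For general alternating products, both sides of the formula are multilinear, vanish when some $a_i$ is a scalar (the left side by (a)), and agree on words.
\end{proof}

For $1\le i\le n$ let $\mathrm{gr}_n(i,B)$ be the summand in (c) whose $i$-th factor is $\bar B$, and define $\mathrm{gr}_n(i,C)$ in the same way. Then
\[
\mathrm{gr}_n=\mathrm{gr}_n(i,B)\oplus\mathrm{gr}_n(i,C),\qquad\mathrm{gr}_n(i,B)=\mathrm{gr}_n(i+1,C)\quad(i<n).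
\]

\begin{lemma}\label{lem:middle}
Let $k,l\ge0$, and let $a_{w,w'}\in B$ be indexed by $w,w'\in\Omega^C$ with $|w|=k$, $|w'|=l$, all but finitely many zero. The class of $\sum w^*a_{w,w'}w'$ in $\mathrm{gr}_{k+l+1}$ lies in $\mathrm{gr}_{k+l+1}(k+1,B)$, and it is zero only if all $a_{w,w'}$ are scalars. The same holds with $B$ and $C$ exchanged.
\end{lemma}

\begin{proof}
The product $w^*a_{w,w'}w'$ is alternating, since $w^*$ is empty or ends in $C$ and $w'$ is empty or begins in $C$. Its class is $[w^*]\otimes[a_{w,w'}]\otimes[w']$, where $[w']$ is the tensor of the classes of the letters and $[w^*]$ is the tensor of the classes of their adjoints in reverse order. The adjoint is a conjugate-linear bijection that preserves $\mathbb{C}1$, so $\{[u_i^*]\}$ and $\{[v_j^*]\}$ are again bases of $\bar B$ and $\bar C$. Hence the tensors $[w^*]$ are linearly independent, and so are the $[w']$.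
\end{proof}

\subsection{The smallest case}

\begin{example}\label{ex:small}
Let $N=1$, let $v=v_1$, and suppose that the exact relation $Y^*Y=1\oplus b$ holds in $M_2(R)$ for a row $Y=X+X'v$ with $X,X'\in M_{1\times2}(B)$. Expand:
\[
1\oplus b=X^*X+X^*X'v+v^*X'^*X+v^*X'^*X'v .
\]
Only the last term can have length $3$, so $S=X'^*X'$ is a scalar matrix by Lemma~\ref{lem:middle}, and $v^*Sv=S$. In $\mathrm{gr}_2$ there remain $X^*X'v$, in $\mathrm{gr}_2(1,B)$, and $v^*X'^*X$, in $\mathrm{gr}_2(2,B)=\mathrm{gr}_2(1,C)$. Both vanish, so $X'^*X$ is a scalar matrix too. Now $S\ge0$ has rank $0$, $1$ or $2$.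

Rank $2$ would give $X'^*X'\ge c1_2$ with $c>0$, and Lemma~\ref{lem:F} would give $c\le0$ in $B\ne0$. In rank $0$ we have $X'=0$ and $X^*X=1\oplus b$ over $B$, so $b=0$ by Lemma~\ref{lem:F}. In rank $1$ let $\xi,\xi'$ be an orthonormal basis of $\mathbb{C}^2$ with $S\xi=\lambda\xi$, $\lambda>0$, $S\xi'=0$. Then $X'\xi'=0$, and $u=\lambda^{-1/2}X'\xi\in B$ is an isometry, hence unitary, with $X'=\lambda^{1/2}u\xi^*$. The row $\gamma=u^*X=\lambda^{-1/2}\xi^*X'^*X$ is scalar, and
\[
Y=u\,\Gamma,\qquad\Gamma=\gamma+\lambda^{1/2}\xi^*v\in M_{1\times2}(C).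
\]
So $1\oplus b=\Gamma^*\Gamma$ is a matrix over $C$. Hence $b\in B\cap C=\mathbb{C}1$, and Lemma~\ref{lem:F} in $C\neq 0$ gives $b=0$.
\end{example}

In rank $1$ the relation moved from $B$ to $C$ and became shorter, and the single available dimension moved with it. The general case differs in three ways. For $N>1$ only a direct summand moves, and what stays behind is a projective module that need not be free. The term $-Z^*Z$ makes the form indefinite, so we need a notion of positive rank, and a singular scalar Gram matrix no longer forces vectors to vanish. Finally, longer words require repeated moves in both directions.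

\subsection{Hermitian modules}

A \emph{hermitian $B$-module} is a finitely generated projective module $E$ with a map $J:E\times E\to B$ that is additive in each variable, satisfies $J(xa,ya')=a^*J(x,y)a'$ and $J(x,y)^*=J(y,x)$, and is nondegenerate: $x\mapsto J(x,\cdot)$ is a bijection from $E$ onto the module maps $E\to B$. We write $E=E_1\perp E_2$ for a direct sum with $J(E_1,E_2)=0$. Then $E$ is hermitian if and only if $E_1$ and $E_2$ are; for the forward implication, extend a module map $E_1\to B$ by zero and note that the representing vector is orthogonal to $E_2$, so that its $E_2$-component is orthogonal to all of $E$ and vanishes. We call $E$ \emph{positive} if $J(x,x)\ge0$ for all $x$, and \emph{negative} if $J(x,x)\le0$ for all $x$. The \emph{Gram matrix} of $y_1,\dots,y_m$ is $(J(y_\alpha,y_\beta))_{\alpha,\beta}$. The next lemma is Sylvester's law of inertia over $B$; it holds over any unital $\mathrm{C}^*$-algebra, and we use it over $C$ as well.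

\begin{lemma}\label{lem:herm}
Let $(E,J)$ be a hermitian $B$-module.
\begin{itemize}
\item[(a)] If $E$ is positive, then $(E,J)\cong(fB^n,\langle\cdot,\cdot\rangle)$ for a projection $f$. In particular Gram matrices in $E$ are positive.
\item[(b)] $E=E^+\perp E^-$ with $E^+$ positive and $E^-$ negative, and $E^+$ is unique up to isomorphism. The class $[E^+]\in K_0(B)$ is additive under $\perp$.
\item[(c)] Let $e_1,\dots,e_m\in E$ have a Gram matrix $S$ that is an invertible scalar matrix, and let $V$ be their complex span. Then
\[
Px=\sum_{\alpha,\beta}e_\alpha(S^{-1})_{\alpha\beta}J(e_\beta,x)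
\]
is an idempotent module map onto $VB\cong V\otimes_{\mathbb{C}}B$, and $E=VB\perp(1-P)E$. Moreover $[(VB)^+]=i_+(S)[1_B]$, where $i_+(S)$ is the number of positive eigenvalues of $S$.
\end{itemize}
\end{lemma}

\begin{proof}
Realize $E$ as $fB^n$. Each module map $fB^n\to B$ is $\langle z,\cdot\rangle$ for a unique $z\in fB^n$, so $J(x,y)=\langle Hx,y\rangle$ for a bijective module map $H$. Thus $H$ is an invertible element of $fM_n(B)f$, self-adjoint by the symmetry of $J$. Its spectrum has a gap at $0$, so there are spectral projections $f_++f_-=f$ commuting with $H$ and $c>0$ with $\pm f_\pm Hf_\pm\ge cf_\pm$. The modules $E^\pm=f_\pm B^n$ give the decomposition in (b). If $E$ is positive, then $0\le J(x,x)\le-cx^*x$ for $x\in E^-$, so $f_-=0$, $H\ge cf$, and $H^{1/2}$ is the isomorphism in (a). A Gram matrix in $fB^n$ has the form $K^*K$.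

For uniqueness let also $E=F^+\perp F^-$, and let $\theta:E^+\to F^+$ and $\theta':F^+\to E^+$ be the projections along $F^-$ and $E^-$. By (a), $E^+$ and $F^+$ are of the form $fB^n$, so module maps between them are matrices and have adjoints. For $x\in E^+$, $y\in F^+$ we have $J(\theta x,y)=J(x,y)=J(x,\theta'y)$, so $\theta'=\theta^*$. Writing $x=\theta x+x_-$ with $x_-\in F^-$ gives $J(x,x)=J(\theta x,\theta x)+J(x_-,x_-)\le J(\theta x,\theta x)$, that is, $\theta^*\theta\ge1$. The same computation for $\theta'$ gives $\theta\theta^*\ge1$. So $\theta$ is invertible. Additivity holds because $(E_1^+\perp E_2^+)\perp(E_1^-\perp E_2^-)$ is a decomposition of $E_1\perp E_2$.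

(c) We have $Pe_\gamma=\sum e_\alpha(S^{-1})_{\alpha\beta}S_{\beta\gamma}=e_\gamma$, so $P$ is idempotent with range $VB$, and $J(e_\gamma,Px)=\sum S_{\gamma\alpha}(S^{-1})_{\alpha\beta}J(e_\beta,x)=J(e_\gamma,x)$, so $(1-P)E$ is orthogonal to $VB$. If $\sum e_\alpha a_\alpha=0$, then $\sum_\alpha S_{\gamma\alpha}a_\alpha=0$ for all $\gamma$, so all $a_\alpha=0$; thus $VB$ is free on the $e_\alpha$. A complex change of basis makes $S$ diagonal with entries $\pm1$, which exhibits $(VB)^+\cong B^{i_+(S)}$.
\end{proof}

The form $J$ extends to an $R$-valued form on $E\otimes_BR$ by $J(x\otimes r,y\otimes s)=r^*J(x,y)s$. By Lemma~\ref{lem:words}(b), $E\otimes_BR=\bigoplus_{w\in\Omega^C}E\otimes w$. The \emph{degree} of an element is the largest length of a word with nonzero coefficient, and $0$ for the zero element. For a hermitian $C$-module the degree is defined with $\Omega^B$. Let $V$ be a finite-dimensional complex vector space, $e\in V$, and consider $e\otimes r\in V\otimes R=(V\otimes C)\otimes_CR$. A nonempty word in $\Omega^C$ is $v_jw''$ with $w''\in\Omega^B$, and the letter $v_j$ is absorbed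 into the coefficient. Therefore:
\begin{itemize}
\item[(D1)] if $r\in R_{\le k}$, then $e\otimes r$ has degree at most $k$;
\item[(D2)] if $r\in\Omega^C$ has length $k$, then $e\otimes r$ has degree at most $\max(k-1,0)$.
\end{itemize}

\subsection{Lowering the degree}

For $\gamma\ge0$ put $G(\gamma)=(1_N\oplus b)-\gamma1_p\in M_p(B)$.

\begin{definition}
A \emph{configuration of defect $\gamma$} consists of hermitian modules $(E_B,J_B)$ over $B$ and $(E_C,J_C)$ over $C$, elements $W_B^q\in E_B\otimes_BR$ and $W_C^q\in E_C\otimes_CR$ for $1\le q\le p$, and integers $n_B,n_C\in\mathbb{Z}$ such that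
\begin{gather}
J_B(W_B^q,W_B^{q'})+J_C(W_C^q,W_C^{q'})=G(\gamma)_{qq'}\qquad(1\le q,q'\le p),\label{eq:gram}\\
[E_B^+]=n_B[1_B],\qquad[E_C^+]=n_C[1_C],\qquad n_B+n_C=N.\label{eq:rank}
\end{gather}
Its \emph{degrees} $d_B$ and $d_C$ are the maxima over $q$ of the degrees of $W_B^q$ and of $W_C^q$.
\end{definition}

Identity~\eqref{eq:identity} is a configuration of defect $2\delta$: take $E_B=B^{N+M}$ with $J_B(x,y)=x^*(1_N\oplus(-1_M))y$, let $W_B^q$ be the columns of $\binom{Y}{Z}$, and take $E_C=0$, $n_B=N$, $n_C=0$.

\begin{lemma}[transfer]\label{lem:transfer}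
Consider a configuration of defect $\gamma$ with $d_B=d\ge1$ and $d_C\le d$, and let $\varepsilon>0$. There is a configuration of defect at most $\gamma+\varepsilon$ whose degrees satisfy $d_B'\le d-1$ and $d_C'\le d$. If $d_C\le d-1$, then also $d_C'\le d-1$. The same holds with $B$ and $C$ exchanged.
\end{lemma}

\begin{proof}
The only property of the right side of \eqref{eq:gram} that we use is that its entries lie in $R_{\le1}$, so the argument is symmetric in $B$ and $C$. Write $W_B^q=\sum_{w\in\Omega^C}x_{w,q}\otimes w$, and let $\Omega_d$ be the finite set of words of length $d$ with $x_{w,q}\ne0$ for some $q$. Then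
\[
J_B(W_B^q,W_B^{q'})=\sum_{w,w'}w^*J_B(x_{w,q},x_{w',q'})\,w',
\]
and the term indexed by $(w,w')$ lies in $R_{\le|w|+|w'|+1}$.

\emph{Step 1: the top Gram matrix is scalar.} Take the class of \eqref{eq:gram} in $\mathrm{gr}_{2d+1}$. The right side contributes $0$ since $1\le2d$. In the $B$-term only pairs with $|w|=|w'|=d$ contribute, and by Lemma~\ref{lem:middle} their class lies in $\mathrm{gr}_{2d+1}(d+1,B)$. As $d_C\le d$, the class of the $C$-term lies in $\mathrm{gr}_{2d+1}(d+1,C)$. So both classes vanish, and Lemma~\ref{lem:middle} shows that $J_B(x_{w,q},x_{w',q'})\in\mathbb{C}$ for $w,w'\in\Omega_d$ and all $q,q'$. Let $S$ be this hermitian scalar matrix, indexed by $\Omega_d\times\{1,\dots,p\}$.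

\emph{Step 2: making it invertible.} Lemma~\ref{lem:herm}(c) needs an invertible Gram matrix. We perturb $S$ by adding negative directions, which cost nothing in \eqref{eq:rank}. Choose $\eta>0$ with $\eta|\Omega_d|\le\varepsilon$ that is not an eigenvalue of $S$. Replace $E_B$ by $E_B\perp F$, where $F$ is free on orthogonal vectors $f_{w,q}$ ($w\in\Omega_d$, $1\le q\le p$) with $J_B(f_{w,q},f_{w,q})=-1$, and replace $W_B^q$ by $W_B^q+\sqrt\eta\sum_{w\in\Omega_d}f_{w,q}\otimes w$. The left side of \eqref{eq:gram} changes by $-\eta\sum_{w\in\Omega_d}w^*w=-\eta|\Omega_d|$ when $q=q'$ and does not change otherwise. So we have a configuration of defect $\gamma+\eta|\Omega_d|$ with the same $n_B,n_C$ and the same degrees. The coefficients $x_{w,q}$ with $|w|<d$ are unchanged, and the top coefficients $e_{w,q}=x_{w,q}+\sqrt\eta f_{w,q}$ have the invertible Gram matrix $S-\eta$.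

\emph{Step 3: the transfer.} Let $V$ be the span of the $e_{w,q}$, also indexed as $e_\alpha$, and let $P$ be as in Lemma~\ref{lem:herm}(c). The scalar form on $V$ makes $V\otimes C$ a hermitian $C$-module, and
\[
VB\otimes_BR=V\otimes_{\mathbb{C}}R=(V\otimes C)\otimes_CR
\]
with the same $R$-valued form on both sides. Replace $E_B$ by $(1-P)E_B$, $E_C$ by $E_C\perp(V\otimes C)$, $W_B^q$ by $(1-P)W_B^q$, and $W_C^q$ by $W_C^q\oplus PW_B^q$, where $P$ acts as $P\otimes1$. The term $J_B(PW_B^q,PW_B^{q'})$ in \eqref{eq:gram} is now counted on the $C$-side, so \eqref{eq:gram} persists. By Lemma~\ref{lem:herm}, \eqref{eq:rank} persists with $n_B-i_+(S-\eta)$ and $n_C+i_+(S-\eta)$.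

\emph{Step 4: the new degrees.} Since $(1-P)e_{w,q}=0$, we have $d_B'\le d-1$. Write $Px_{w,q}=\sum_\alpha e_\alpha a_{\alpha,w,q}$ with $a_{\alpha,w,q}\in B$ for $|w|<d$. Then
\begin{equation}\label{eq:PW}
PW_B^q=\sum_{w\in\Omega_d}e_{w,q}\otimes w+\sum_{|w|<d}\sum_\alpha e_\alpha\otimes a_{\alpha,w,q}\,w .
\end{equation}
In $(V\otimes C)\otimes_CR$ the first sum has degree at most $d-1$ by (D2), and a term of the second sum has degree at most $|w|+1\le d$ by (D1). So $d_C'\le d$.

\emph{Step 5: the case $d_C\le d-1$.} Only the terms of \eqref{eq:PW} with $|w|=d-1$ can have degree $d$. We show that their coefficients $a_{\alpha,w,q}$ are scalars; then (D2) bounds their degree by $\max(d-2,0)\le d-1$, and $d_C'\le d-1$. Consider \eqref{eq:gram} as it stood after Step~2, modulo $R_{\le2d-1}$. The right side lies in $R_{\le1}\subset R_{\le2d-1}$, and the $C$-term lies in $R_{\le2d_C+1}\subset R_{\le2d-1}$. In the $B$-term, pairs with $|w|+|w'|\le2d-2$ do not contribute. A pair with $|w|=|w'|=d$ gives a scalar multiple of $w^*w'$, which lies in $R_{\le2d-1}$ because the last factor of $w^*$ and the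 first letter of $w'$ both lie in $C$ and merge. There remain
\[
\sum_{|w|=d,\ |w'|=d-1}w^*J_B(e_{w,q},x_{w',q'})\,w'\qquad\text{and}\qquad\sum_{|w|=d-1,\ |w'|=d}w^*J_B(x_{w,q},e_{w',q'})\,w',
\]
with classes in $\mathrm{gr}_{2d}(d+1,B)$ and in $\mathrm{gr}_{2d}(d,B)=\mathrm{gr}_{2d}(d+1,C)$. These are complementary summands, so the class of the first sum is zero, and Lemma~\ref{lem:middle} gives $J_B(e_\alpha,x_{w',q'})\in\mathbb{C}$ for all $\alpha$, $q'$ and $|w'|=d-1$. By the formula for $P$, $Px_{w',q'}\in V$.
\end{proof}

\begin{remark}
Step 3 is where amalgamation over $\mathbb{C}$ is used. A scalar Gram matrix generates free modules of the same positive rank over $B$ and over $C$, so $n_B+n_C$ is conserved. In Example~\ref{ex:amalg} the shared projection $p$ generates modules with $2[p]=[1]$ over $M_2$ and $3[p]=[1]$ over $M_3$, and no such count is available.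
\end{remark}

\subsection{Counting ranks}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Start from the configuration given by \eqref{eq:identity} and apply Lemma~\ref{lem:transfer} repeatedly, with $\varepsilon=2^{-s}\delta$ in the $s$-th application, so that the defect $\gamma$ stays at most $3\delta<1$. Let $d=\max(d_B,d_C)\ge1$. If one of the degrees is less than $d$, one transfer from the other side makes both at most $d-1$. If both equal $d$, one transfer from $B$ to $C$ gives $d_B\le d-1$ and $d_C\le d$; then either both are at most $d-1$ or the previous case applies. After finitely many transfers $d_B=d_C=0$, so $W_B^q\in E_B$ and $W_C^q\in E_C$. Let $S_B\in M_p(B)$ and $S_C\in M_p(C)$ be the two Gram matrices. By \eqref{eq:gram}, $S_C=G(\gamma)-S_B$ has entries in $B\cap C=\mathbb{C}1$.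

\emph{The $C$-side has at most $n_C$ positive directions.} Let $m=i_+(S_C)$, and let $\xi^1,\dots,\xi^m\in\mathbb{C}^p$ be orthonormal eigenvectors of $S_C$ for its positive eigenvalues. The vectors $\sum_qW_C^q\xi_q^\alpha$ have a diagonal Gram matrix with positive scalar entries. By Lemma~\ref{lem:herm}, $n_C[1_C]=[E_C^+]=m[1_C]+[F]$ with $F$ finitely generated projective. As $C\ne0$ is stably finite, Lemma~\ref{lem:forms} gives $m\le n_C$. The same lemma applied to $[E_B^+]=n_B[1_B]$ gives $n_B\ge0$.

\emph{So the $B$-side carries $n_B+1$ directions.} Let $\mathcal{N}_0\subset\mathbb{C}^p$ be the orthogonal complement of $\xi^1,\dots,\xi^m$. Then $S_C\le0$ on $\mathcal{N}_0$, and $\dim\mathcal{N}_0=p-m\ge N+1-n_C=n_B+1$. Choose a subspace $\mathcal{N}_1\subset\mathcal{N}_0$ of dimension $n_B+1$. It meets the hyperplane $\mathbb{C}^N\oplus0$ in dimension at least $n_B$, so it has an orthonormal basis $t_1,\dots,t_{n_B},t_0$ with $t_1,\dots,t_{n_B}\in\mathbb{C}^N\oplus0$ and $t_0=(v,c)$, $v\in\mathbb{C}^N$, $c\in\mathbb{C}$, $|v|^2+|c|^2=1$. Let $\Theta$ be the scalar matrix with these columns.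 For $i\ge1$ we have $(1_N\oplus b)t_i=t_i$, so $\Theta^*(1_N\oplus b)\Theta=1_{n_B}\oplus(|v|^2+|c|^2b)$, and $|v|^2+|c|^2b=1-|c|^2(1-b)\ge b$ because $b\le1$. Hence
\[
\Theta^*S_B\Theta=\Theta^*G(\gamma)\Theta-\Theta^*S_C\Theta\ge\Theta^*G(\gamma)\Theta\ge(1-\gamma)1_{n_B}\oplus(b-\gamma).
\]
The left side is the Gram matrix of the vectors $y_i=\sum_qW_B^q(t_i)_q\in E_B$, in the order $y_1,\dots,y_{n_B},y_0$. Write $y_i=y_i^++y_i^-$ along $E_B=E_B^+\perp E_B^-$. The Gram matrix of the $y_i^-$ is negative by Lemma~\ref{lem:herm}(a) applied to $-J_B$, so the Gram matrix of the $y_i^+$ satisfies the same lower bound.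

\emph{But it has room for only $n_B$.} By \eqref{eq:rank} there is $k\ge1$ with $E_B^+\oplus B^k\cong B^r$, $r=n_B+k$, and by Lemma~\ref{lem:herm}(a) and \S\ref{ss:modules} the isomorphism can be chosen to carry the form to the standard inner product. Let $K\in M_{r\times(r+1)}(B)$ have as columns the images of $y_1^+,\dots,y_{n_B}^+$, of the standard basis of $B^k$, and of $y_0^+$. Then $K^*K\ge(1-\gamma)1_r\oplus(b-\gamma)$. As $B$ is stably finite and $\gamma<1$, Lemma~\ref{lem:F} gives $b\le\gamma\le3\delta$. Since $\delta\in(0,1/3)$ was arbitrary, $b=0$.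
\end{proof}

\section{The nuclear case}\label{sec:nuclear}

We use without comment that nuclearity passes to ideals, quotients, hereditary subalgebras, extensions, tensor products and inductive limits, and that nuclear algebras are exact.

\subsection{Reduction to a one-sided statement}

\begin{proposition}\label{prop:onesided}
For all $B,C\in\mathcal{SF}_n$ there is $D\in\mathcal{SF}_n$ with a unital embedding $B\to D$ and a unital, possibly non-injective, homomorphism $C\to D$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:SFn}]
Apply Proposition~\ref{prop:onesided} to $(B,C)$ and to $(C,B)$ to get $D_1$ and $D_2$. Each of $B$ and $C$ maps unitally to both, and injectively to one, so both embed unitally into $D_1\oplus D_2\in\mathcal{SF}_n$.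
\end{proof}

The gain is that $C$ may be replaced by a quotient. Every nonzero unital stably finite algebra has a normalized $2$-quasitrace \cite{BH}, and $2$-quasitraces on unital exact algebras are traces \cite{Ha}. So every member of $\mathcal{SF}_n$ has a tracial state and, by Example~\ref{ex:traces}, a quotient with a faithful tracial state, which again lies in $\mathcal{SF}_n$. We may therefore assume that $C$ has a faithful tracial state. For the rest of the section fix a tracial state $\tau_B$ on $B$ and put
\[
I=\{x\in B:\tau_B(x^*x)=0\},\qquad A=B/I,\qquad 0\to I\xrightarrow{\ i_B\ }B\xrightarrow{\ \pi\ }A\to0 .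
\]
The state $\tau_B$ vanishes on $I$, all these algebras are separable and nuclear, and $A\otimes C$ is stably finite by Example~\ref{ex:traces}. The algebra $A\otimes C$ receives $C$ and $B$, but it forgets $I$. The task is to build an extension of $A\otimes C$ that remembers $I$ and remains stably finite.

\subsection{Gluing}

For a $\mathrm{C}^*$-algebra $X$ let $M(X)$ be its multiplier algebra and $\tilde X$ its unitization. Recall that $K_0(X)$ is a subgroup of $K_0(\tilde X)$, that $K_0(X\otimes\mathbb{K})=K_0(X)$, and that a projection in $X\otimes\mathbb{K}$ is equivalent to one in some $M_l(X)$. We say that $X$ \emph{detects projections} if every projection $q\in X\otimes\mathbb{K}$ with $[q]=0$ in $K_0(X)$ is zero. For unital $X$ this is stable finiteness, by Lemma~\ref{lem:forms}. If $X$ detects projections, so does every $\mathrm{C}^*$-subalgebra $X'$ of $X\otimes\mathbb{K}$: a projection in $X'\otimes\mathbb{K}$ of class $0$ is a projection in $X\otimes\mathbb{K}\otimes\mathbb{K}\cong X\otimes\mathbb{K}$ of class $0$.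

\begin{lemma}[gluing]\label{lem:glue}
Let $X$ be a separable nuclear algebra that detects projections, and let $j_0:B\to M(X)$ and $j_1:A\to M(X)$ be unital homomorphisms such that $j_0(b)-j_1(\pi(b))\in X$ for all $b\in B$ and $j_0|_I$ is injective. Then the conclusion of Proposition~\ref{prop:onesided} holds.
\end{lemma}

The idea is to amplify by a Hilbert space on which $C$ acts. The homomorphism $j_1$, used on the whole space, commutes with $C$; to see $I$, we replace $j_1\pi$ by $j_0$ on a single vector, which is a perturbation from the ideal.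

\begin{proof}
Let $C\subset\mathcal{L}(H)$ be a unital faithful representation on a separable infinite-dimensional Hilbert space, and let $Y=X\otimes\mathbb{K}(H)$. The maps $m\mapsto m\otimes1$ and $T\mapsto1\otimes T$ are commuting unital homomorphisms from $M(X)$ and $\mathcal{L}(H)$ to $M(Y)$; write $m\otimes T$ for the product. As $A$ is nuclear, the commuting homomorphisms $a\mapsto j_1(a)\otimes1$ and $c\mapsto1\otimes c$ define a unital homomorphism $\Phi:A\otimes C\to M(Y)$. Let
\[
D=\{(T,z)\in M(Y)\oplus(A\otimes C):\ T-\Phi(z)\in Y\}.
\]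
The map $(T,z)\mapsto z$ has kernel $Y\oplus0\cong Y$ and the unital homomorphic section $\mathfrak{s}(z)=(\Phi(z),z)$. So $D$ is an extension of $A\otimes C\ne0$ by $Y$; it is nonzero, unital, separable and nuclear, and $c\mapsto\mathfrak{s}(1\otimes c)$ is a unital homomorphism $C\to D$.

Fix a rank one projection $e_0\in\mathbb{K}(H)$ and define
\[
\rho(b)=\bigl(j_0(b)\otimes e_0+j_1(\pi(b))\otimes(1-e_0),\ \pi(b)\otimes1\bigr).
\]
The first entry is a sum of two homomorphisms with orthogonal ranges, and $\rho(1)=1$. The first entry minus $\Phi(\pi(b)\otimes1)$ is $(j_0(b)-j_1(\pi(b)))\otimes e_0\in Y$, so $\rho(B)\subset D$. If $\rho(b)=0$, then $\pi(b)=0$, so $b\in I$, $j_0(b)\in X$ and $j_0(b)\otimes e_0=0$. Hence $j_0(b)=0$ and $b=0$.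

Let $V\in M_m(D)$ be an isometry. Its image $\bar V\in M_m(A\otimes C)$ is an isometry, hence unitary. So $V'=V\mathfrak{s}(\bar V)^*$ is an isometry with image $1_m$, that is, $V'\in1_m+M_m(Y)\subset M_m(\tilde Y)$, where $\tilde Y=Y+\mathbb{C}1\subset D$. The projection $q=1_m-V'V'^*=1_m-VV^*$ lies in $M_m(Y)$, and $1_m-q\sim1_m$ over $\tilde Y$. So $[q]=0$ in $K_0(\tilde Y)$ and hence in $K_0(Y)$. As $Y\cong X\otimes\mathbb{K}$ detects projections, $q=0$. Thus $D$ is stably finite.
\end{proof}

\begin{example}[the split case]\label{ex:split}
Suppose that $\pi$ has a unital homomorphic section $\sigma:A\to B$, as for $B=\mathbb{K}+\mathbb{C}1$, where $I=\mathbb{K}$ and $A=\mathbb{C}$. Take $X=I$, let $j_0:B\to M(I)$ be given by multiplication, and let $j_1=j_0\sigma$. Then $j_0(b)-j_1(\pi(b))=b-\sigma\pi(b)\in I$, and $j_0|_I$ is the inclusion. The ideal $I$ detects projections as a subalgebra of $B\cong B\otimes e_{11}$. So Lemma~\ref{lem:glue} applies.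
\end{example}

In general there are two obstructions. The first is that the extension need not split, even stably; this is measured by its class $\beta\in KK^1(A,I)$. The second appears once the first is removed: one obtains homomorphisms $\iota_0,\iota_1$ that need not be unital, and the projections $\iota_0(1),\iota_1(1)$ differ by a class $d$ in $K_0$. Both obstructions can be removed by enlarging $I$ to an algebra $X$ in which they vanish, but $X$ must still detect projections. Before constructing $X$ we fix the tools.

\subsection{Facts from $KK$-theory}\label{ss:KK}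

For a Hilbert module $F$ over $P$ let $\mathcal{L}(F)$ and $\mathcal{K}(F)$ be the adjointable and the compact operators, so that $\mathcal{L}(F)=M(\mathcal{K}(F))$. The standard module $\ell^2(P)$ has $\mathcal{K}(\ell^2(P))=P\otimes\mathbb{K}$. For a homomorphism $h:P\to P'$, the module $F\otimes_hP'$ is the completion of the algebraic tensor product for $\langle x\otimes y,x'\otimes y'\rangle=y^*h(\langle x,x'\rangle)y'$, and $T\mapsto T\otimes1$ is a homomorphism $\mathcal{L}(F)\to\mathcal{L}(F\otimes_hP')$ that preserves compact operators. For separable $S,P$ the abelian groups $KK(S,P)$ and $KK^1(S,P)$ are contravariant in $S$ and covariant in $P$, and the maps $f^*$ and $h_*$ commute. A homomorphism $\varphi:S\to P$ has a class $[\varphi]$ with $f^*[\varphi]=[\varphi f]$ and $h_*[\varphi]=[h\varphi]$; put $1_S=[\mathrm{id}_S]$. An extension is \emph{semisplit} if the quotient map has a completely positive contractive section. By the Choi--Effros theorem this holds whenever the quotient is separable and nuclear, with a unital section in the unital case, so it holds for every extension to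 which we apply $KK$-theory. All algebras in the arguments of $KK$ are separable.

\begin{itemize}
\item[(K1)] \cite[\S17.6]{Bl} Elements of $KK(S,P)$ are represented by \emph{Cuntz pairs} $(\varphi_+,\varphi_-)$: homomorphisms $S\to\mathcal{L}(F)$, $F\cong\ell^2(P)$, with $\varphi_+(a)-\varphi_-(a)\in\mathcal{K}(F)$. Equality is generated by homotopy (Cuntz pairs into $\mathcal{L}(C([0,1])\otimes F)$), unitary equivalence and addition of degenerate pairs $(\varphi,\varphi)$. Addition is direct sum, and $-[(\varphi_+,\varphi_-)]=[(\varphi_-,\varphi_+)]$. A homomorphism $\varphi:S\to\mathcal{K}(F)$ has the class $[(\varphi,0)]$, and $\varphi:S\to P$ has the class of $\varphi\otimes e_{11}$. The map $f^*$ is precomposition, and for surjective $h:P\to P'$ the map $h_*$ is given by $F\mapsto F\otimes_hP'\cong\ell^2(P')$.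
\item[(K2)] \cite[\S15, \S17.6]{Bl} For nuclear $S$, $KK^1(S,P)$ is the group of \emph{Busby maps}, that is, homomorphisms $S\to\mathcal{L}(F)/\mathcal{K}(F)$ with $F\cong\ell^2(P)$, modulo unitary equivalence and addition of \emph{trivial} ones (those that lift to a homomorphism $S\to\mathcal{L}(F)$). If $\theta$ has class $0$, then $\theta\oplus\theta_1$ is unitarily equivalent to $\theta_2$ with $\theta_1,\theta_2$ trivial, so $\theta\oplus\theta_1$ itself lifts. A triple $(F',\phi,Q)$, with $F'$ countably generated, $\phi:S\to\mathcal{L}(F')$ a homomorphism and $Q\in\mathcal{L}(F')$ a projection with $[Q,\phi(a)]\in\mathcal{K}(F')$, corresponds to the Busby map $a\mapsto[Q\phi(a)Q\oplus0]$ on $QF'\oplus\ell^2(P)$, and $h_*$ is given by $(F'\otimes_hP',\phi\otimes1,Q\otimes1)$. The class of the extension $0\to I\to B\to A\to0$ is that of the Busby map $\pi(b)\mapsto[b\oplus0]$ on $I\oplus\ell^2(I)$, where $b$ acts on $I$ by left multiplication.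
\item[(K3)] \cite[Thm.~19.5.7]{Bl} A semisplit extension induces six-term exact sequences in each variable, and the boundary maps are, up to sign, products with the class of the extension.
\item[(K4)] \cite[13.6.2, 12.2.1]{Bl} $F'\oplus\ell^2(P)\cong\ell^2(P)$ for countably generated $F'$ (Kasparov stabilization), and $K_*(M(X))=0$ for stable $X$.
\end{itemize}

We also use two standard facts. Conjugation $x\mapsto sxs^*$ by an isometry $s\in M(X)$ induces the identity on $K_0(X)$; in particular a unitary $F\cong\ell^2(P)$ identifies $K_0(\mathcal{K}(F))$ with $K_0(P)$ independently of the choice. The Cuntz algebra $\mathcal{O}_2$, generated by two isometries whose range projections add up to $1$, is separable, unital, nuclear and $KK$-contractible, so that $KK^*(S,P\otimes\mathcal{O}_2)=0$ for all $S,P$.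

An ideal $\mathcal{G}$ of $P$ is a Hilbert $P$-module with $\langle x,y\rangle=x^*y$. This gives a way to let multipliers of $\mathcal{G}$ act over the larger algebra.

\begin{lemma}\label{lem:R}
Let $\mathcal{G}$ be an ideal of a separable algebra $P$. Then $\mathcal{L}_P(\mathcal{G})=M(\mathcal{G})$ and $\mathcal{K}_P(\mathcal{G})=\mathcal{G}$. If $F\cong\ell^2(P)$, the homomorphism $\mathcal{G}\to\mathcal{K}(\mathcal{G}\oplus F)$, $x\mapsto x\oplus0$, represents the class of the inclusion $\mathcal{G}\subset P$ in $KK(\mathcal{G},P)$ and induces the same map on $K_0$ as the inclusion.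
\end{lemma}

\begin{proof}
Adjointable $P$-linear maps on $\mathcal{G}$ are adjointable $\mathcal{G}$-linear maps, that is, multipliers. Conversely $m\in M(\mathcal{G})$ is $P$-linear, since $m(x'x''y)=m(x')x''y=m(x'x'')y$ for $x',x''\in\mathcal{G}$, $y\in P$. The rank one operators are the left multiplications by $xy^*$, so $\mathcal{K}_P(\mathcal{G})=\overline{\mathcal{G}\mathcal{G}^*}=\mathcal{G}$. Write $F\cong P\oplus F'$ with $F'\cong\ell^2(P)$. The algebra $M_2(\mathcal{G})$ acts on $\mathcal{G}\oplus P$ by compact operators, and conjugating $x\oplus0\in M_2(\mathcal{G})$ by scalar rotations gives a homotopy of homomorphisms $\mathcal{G}\to\mathcal{K}(\mathcal{G}\oplus P\oplus F')$ from $x\mapsto x\oplus0\oplus0$ to $x\mapsto0\oplus x\oplus0$. Since $\mathcal{G}\oplus F'\cong\ell^2(P)$ by (K4), the latter is unitarily equivalent to $x\mapsto x\otimes e_{11}$.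
\end{proof}

\medskip\noindent\textbf{The difference class of two projections.} For a $\mathrm{C}^*$-algebra $X$ let $\mathcal{Q}_X=\{(m,m')\in M(X)^2:m-m'\in X\}$, a unital algebra. The sequence $0\to X\to\mathcal{Q}_X\to M(X)\to0$, with maps $x\mapsto(x,0)$ and $(m,m')\mapsto m'$, is split by $m\mapsto(m,m)$. So $K_0(X)$ is the kernel of $K_0(\mathcal{Q}_X)\to K_0(M(X))$. For projections $p,e\in M(X)$ with $p-e\in X$ put
\[
[p:e]=[(p,e)]-[(e,e)]\in K_0(X).
\]
\begin{itemize}
\item[(P1)] If $\kappa:M(X)\to M(X')$ is a homomorphism with $\kappa(X)\subset X'$, then $[\kappa(p):\kappa(e)]=(\kappa|_X)_*[p:e]$, because $\kappa\oplus\kappa$ maps $\mathcal{Q}_X$ to $\mathcal{Q}_{X'}$ compatibly with the two sequences.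
\item[(P2)] $[p:0]=[p]$ for $p\in X$, and $[e:e]=0$. The class is additive under direct sums, as $\mathcal{Q}_{M_2(X)}=M_2(\mathcal{Q}_X)$, and invariant under simultaneous conjugation by a unitary $U\in M(X)$, as $(U,U)$ is a unitary of $\mathcal{Q}_X$.
\item[(P3)] For $X=\mathcal{K}(F)$, $F\cong\ell^2(P)$, the class $[p:e]\in K_0(P)$ depends only on the class in $KK(\mathbb{C},P)$ of the Cuntz pair given by $(p,e)$. By (K1) and (P2) only homotopy invariance is needed. A homotopy is a pair of projections in $M(C([0,1],X))$ with difference in $C([0,1],X)$; apply (P1) to the evaluation maps $M(C([0,1],X))\to M(X)$ and use that the evaluations at $0$ and $1$ agree on $K_0(C([0,1],X))$.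
\end{itemize}

\subsection{An algebra with the $KK$-theory of $B$ and the projections of $I$}

By (K3), $\beta$ always dies under $I\subset B$, so $B\otimes\mathbb{K}$ is a natural first candidate for $X$. But after normalization the second obstruction is the class $[1_B]$, and removing it would make the class of a nonzero projection zero. We therefore replace $B$ by an algebra that $KK$-theory does not distinguish from $B$ but that has no projections outside $I$. Let
\[
\mathcal{J}_0=\{(f,b):\ f\in C_0((0,1],A\otimes\mathcal{O}_2),\ b\in B,\ f(1)=\pi(b)\otimes1\},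
\]
with $i:I\to\mathcal{J}_0$, $x\mapsto(0,x)$, and $g:\mathcal{J}_0\to B$, $(f,b)\mapsto b$. Then $i(I)$ is an ideal of $\mathcal{J}_0$ and $g\circ i=i_B$.

\begin{lemma}\label{lem:J0}
\begin{itemize}
\item[(a)] $\mathcal{J}_0$ is separable and nuclear, $g$ is surjective, and $g_*:KK^*(A,\mathcal{J}_0)\to KK^*(A,B)$ is an isomorphism.
\item[(b)] Every projection in $\mathcal{J}_0\otimes\mathbb{K}$ lies in $i(I)\otimes\mathbb{K}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Given $b$, take $f(t)=t\,\pi(b)\otimes1$. The kernel of $g$ is $C_0(0,1)\otimes A\otimes\mathcal{O}_2$, which is separable and nuclear and has $KK^*(A,\ker g)=0$. Apply (K3).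

(b) A projection has components $q_1\in C_0((0,1],A\otimes\mathcal{O}_2\otimes\mathbb{K})$ and $q_2\in B\otimes\mathbb{K}$, which determine it. The function $t\mapsto\|q_1(t)\|$ is continuous, takes values in $\{0,1\}$ and tends to $0$ as $t\to0$, so $q_1=0$. Evaluating at $t=1$ shows that $q_2$ lies in the kernel $I\otimes\mathbb{K}$ of $\pi\otimes\mathrm{id}$.
\end{proof}

The factor $\mathcal{O}_2$ is needed for (a). Without it the quotient $\mathcal{J}_0/i(I)$ would be the contractible algebra $C_0((0,1],A)$, the map $i_*$ would be an isomorphism by (K3), and $\beta$ would survive.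

\subsection{Removing the first obstruction}

\begin{proposition}\label{prop:pair}
There are a Hilbert $\mathcal{J}_0$-module $F\cong\ell^2(\mathcal{J}_0)$ and homomorphisms $\iota_0:B\to\mathcal{L}(F)$, $\iota_1:A\to\mathcal{L}(F)$ such that
\begin{itemize}
\item[(a)] $\iota_0(b)-\iota_1(\pi(b))\in\mathcal{K}(F)$ for all $b\in B$;
\item[(b)] $\iota_0|_I$ is injective;
\item[(c)] the class $d=[\iota_0(1):\iota_1(1)]\in K_0(\mathcal{J}_0)$ satisfies $g_*(d)=[1_B]$ in $K_0(B)$.
\end{itemize}
\end{proposition}

\begin{proof}
Regard $I=i(I)$ as a Hilbert $\mathcal{J}_0$-module. By Lemma~\ref{lem:R}, $\mathcal{L}(I)=M(I)$ and $\mathcal{K}(I)=I$, and $B$ acts on $I$ by left multiplication.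

\emph{A Busby map for $i_*\beta$.} Let $s:A\to B$ be a unital completely positive section of $\pi$. Kasparov's Stinespring theorem, applied to $A\xrightarrow{s}B\to\mathcal{L}_I(I)$, gives a countably generated Hilbert $I$-module $I\oplus F_2$ and a homomorphism $\phi:A\to\mathcal{L}(I\oplus F_2)$ whose compression to $I$ is multiplication by $s(a)$. Let $Q$ be the projection onto $I$. Then
\[
Q\phi(a)^*(1-Q)\phi(a)Q=s(a^*a)-s(a)^*s(a)\in\ker\pi=I=\mathcal{K}(I),
\]
so $(1-Q)\phi(a)Q$ is compact for all $a$. Taking adjoints, $Q\phi(a)(1-Q)$ is compact, and so is $[Q,\phi(a)]$. Since $b-s(\pi(b))\in I$, the Busby map of the triple $(I\oplus F_2,\phi,Q)$ is $\pi(b)\mapsto[b\oplus0]$, so the triple represents $\beta$. By (K2), $i_*\beta$ is represented by the triple tensored with $\mathcal{J}_0$ along $i$. The map $x\otimes y\mapsto i(x)y$ identifies $I\otimes_i\mathcal{J}_0$ with $\overline{i(I)\mathcal{J}_0}=I$ and $(Q\phi(a)Q)\otimes1$ with multiplication by $s(a)$. So $i_*\beta$ is the class of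
\[
\theta_0:A\to\mathcal{L}(I\oplus\ell^2(\mathcal{J}_0))/\mathcal{K}(I\oplus\ell^2(\mathcal{J}_0)),\qquad\pi(b)\mapsto[b\oplus0].
\]

\emph{The class $i_*\beta$ is zero.} In the exact sequence $KK(A,A)\to KK^1(A,I)\xrightarrow{(i_B)_*}KK^1(A,B)$ the first map sends $1_A$ to $\pm\beta$, so $(i_B)_*\beta=0$. Thus $g_*i_*\beta=0$, and $g_*$ is injective by Lemma~\ref{lem:J0}(a).

\emph{A first pair.} By (K2) there are homomorphisms $\sigma:A\to\mathcal{L}(\ell^2(\mathcal{J}_0))$ and $\iota_1':A\to\mathcal{L}(F')$, where $F'=I\oplus\ell^2(\mathcal{J}_0)\oplus\ell^2(\mathcal{J}_0)\cong\ell^2(\mathcal{J}_0)$, such that $\iota_1'$ lifts $\theta_0\oplus[\sigma]$. Put $\iota_0'(b)=b\oplus0\oplus\sigma(\pi(b))$. Then (a) holds for this pair by construction. So does (b): if $x\in I$ acts as zero on $I$, then $xx^*=0$.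

\emph{Normalization.} The choices made so far leave the difference class undetermined, and we correct this by adding a Cuntz pair that factors through $A$. Let $\omega\in KK(B,\mathcal{J}_0)$ be the class of $(\iota_0',\iota_1'\pi)$. On $I$ the pair is $(x\mapsto x\oplus0\oplus0,\ 0)$, so $i_B^*\omega=[i]$ by Lemma~\ref{lem:R}, and $i_B^*(g_*\omega)=[g\circ i]=[i_B]=i_B^*(1_B)$. Exactness of $KK(A,B)\xrightarrow{\pi^*}KK(B,B)\xrightarrow{i_B^*}KK(I,B)$ gives $g_*\omega=1_B+\pi^*\eta$ with $\eta\in KK(A,B)$. By Lemma~\ref{lem:J0}(a), $\eta=g_*\zeta$ with $\zeta\in KK(A,\mathcal{J}_0)$ represented by a Cuntz pair $(\psi_+,\psi_-)$ on $\ell^2(\mathcal{J}_0)$. Put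
\[
F=F'\oplus\ell^2(\mathcal{J}_0),\qquad\iota_0=\iota_0'\oplus\psi_-\pi,\qquad\iota_1=\iota_1'\oplus\psi_+ .
\]
Properties (a) and (b) persist. The pair $(\iota_0,\iota_1\pi)$ has class $\omega-\pi^*\zeta$, and $g_*(\omega-\pi^*\zeta)=1_B+\pi^*\eta-\pi^*\eta=1_B$.

\emph{The difference class.} Let $p=\iota_0(1)$, $e=\iota_1(1)$, and let $\bar g:\mathcal{L}(F)\to\mathcal{L}(F\otimes_gB)$ be $T\mapsto T\otimes1$. Under $F\cong\ell^2(\mathcal{J}_0)$ and $F\otimes_gB\cong\ell^2(B)$, the restriction of $\bar g$ to compact operators is $g\otimes\mathrm{id}_{\mathbb{K}}$, so $g_*(d)=[\bar g(p):\bar g(e)]$ by (P1). The Cuntz pair $(\bar g\iota_0,\bar g\iota_1\pi)$ represents $1_B$. Pulling back along the unital map $\mathbb{C}\to B$, the pair $(\bar g(p),\bar g(e))$ has the same class in $KK(\mathbb{C},B)$ as $(1_B\otimes e_{11},0)$. By (P3) and (P2), $g_*(d)=[1_B\otimes e_{11}:0]=[1_B]$.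
\end{proof}

\subsection{Removing the second obstruction}

Let $\mathcal{J}=\mathcal{K}(F)\cong\mathcal{J}_0\otimes\mathbb{K}$, so that $M(\mathcal{J})=\mathcal{L}(F)$ and $d\in K_0(\mathcal{J})$. To make $d$ zero without adding projections, we realize it as the index of an extension by a projectionless algebra.

\begin{proposition}\label{prop:kill}
There is a separable nuclear algebra $\mathcal{J}'$ that contains $\mathcal{J}$ as an ideal, detects projections, and is such that $d$ maps to $0$ in $K_0(\mathcal{J}')$.
\end{proposition}

\begin{proof}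
\emph{A unitary of index $d$.} Since $K_*(M(\mathcal{J}))=0$ by (K4), the index map $\partial:K_1(M(\mathcal{J})/\mathcal{J})\to K_0(\mathcal{J})$ is an isomorphism. So $d=\partial[u']$ for a unitary $u'\in M_n(M(\mathcal{J})/\mathcal{J})$. As $\mathcal{J}$ is stable, $M(\mathcal{J})$ contains isometries $s_1,\dots,s_n$ with $\sum s_ks_k^*=1$. The isomorphism $M_n(M(\mathcal{J}))\to M(\mathcal{J})$, $(m_{kl})\mapsto\sum s_km_{kl}s_l^*$, maps $M_n(\mathcal{J})$ onto $\mathcal{J}$. It sends $x\otimes e_{11}$ to $s_1xs_1^*$, so it induces the identity on $K_0(\mathcal{J})$. By naturality of the index map, the image $u\in M(\mathcal{J})/\mathcal{J}$ of $u'$ is a unitary with $\partial[u]=d$.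

\emph{The extension.} Let $\mathbb{T}$ be the unit circle and
\[
\mathcal{J}'=\{(m,f)\in M(\mathcal{J})\oplus C_0(\mathbb{T}\setminus\{1\}):\ m+\mathcal{J}=f(u)\}.
\]
This is an extension $0\to\mathcal{J}\to\mathcal{J}'\to C_0(\mathbb{T}\setminus\{1\})\to0$, so $\mathcal{J}'$ is separable and nuclear. The maps $(m,f)\mapsto m$ and $f\mapsto f(u)$ form a morphism of extensions to $0\to\mathcal{J}\to M(\mathcal{J})\to M(\mathcal{J})/\mathcal{J}\to0$ that is the identity on $\mathcal{J}$. The group $K_1(C_0(\mathbb{T}\setminus\{1\}))=\mathbb{Z}$ is generated by the class of the coordinate function $z$ in the unitization $C(\mathbb{T})$, which maps to $[u]$. By naturality the index map of the new extension has image $\mathbb{Z}d$, and by exactness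
\begin{equation}\label{eq:kernel}
\ker\bigl(K_0(\mathcal{J})\to K_0(\mathcal{J}')\bigr)=\mathbb{Z}d .
\end{equation}

\emph{Detection of projections.} Let $q\in\mathcal{J}'\otimes\mathbb{K}$ be a projection with $[q]=0$ in $K_0(\mathcal{J}')$. The space $\mathbb{T}\setminus\{1\}$ is connected and not compact, so $C_0(\mathbb{T}\setminus\{1\},\mathbb{K})$ has no nonzero projection, and $q\in\mathcal{J}\otimes\mathbb{K}\cong\mathcal{J}_0\otimes\mathbb{K}$. By Lemma~\ref{lem:J0}(b), $q=(i\otimes\mathrm{id})(q')$ for a projection $q'\in I\otimes\mathbb{K}$. By \eqref{eq:kernel}, $[q]=nd$ in $K_0(\mathcal{J}_0)$ for some $n\in\mathbb{Z}$. Apply $g_*$: by $g\circ i=i_B$ and Proposition~\ref{prop:pair}(c), $[q']=n[1_B]$ in $K_0(B)$. Replace $q'$ by an equivalent projection in some $M_l(I)$. The trace $\tau_B$ induces a homomorphism $K_0(B)\to\mathbb{R}$ that sends $[1_B]$ to $1$ and $[q']$ to $0$, because $\tau_B$ vanishes on $I$. So $n=0$ and $[q']=0$ in $K_0(B)$. As $B$ is stably finite, $q'=0$ by Lemma~\ref{lem:forms}.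
\end{proof}

The last paragraph is where the choices pay off. Lemma~\ref{lem:J0}(b) confines $q$ to $I$, the normalization identifies the classes that were killed as multiples of $[1_B]$, the trace shows that no projection over $I$ has such a class unless the class is $0$, and stable finiteness of $B$ handles the class $0$.

\subsection{Making the pair unital}

\begin{proof}[Proof of Proposition~\ref{prop:onesided}]
Let $X=\mathcal{J}'\otimes\mathbb{K}$. By (K4) the Hilbert $\mathcal{J}'$-module $\mathcal{J}\oplus\ell^2(\mathcal{J}')$ is isomorphic to $\ell^2(\mathcal{J}')$, and Lemma~\ref{lem:R} gives an embedding $\kappa:M(\mathcal{J})=\mathcal{L}_{\mathcal{J}'}(\mathcal{J})\to M(X)$, $T\mapsto T\oplus0$. It maps $\mathcal{J}$ into $X$ and induces on $K_0$ the same map as the inclusion $\mathcal{J}\subset\mathcal{J}'$. Regard $\iota_0,\iota_1$ as maps into $M(X)$ via $\kappa$, and let $p=\iota_0(1)$, $e=\iota_1(1)$. Then $\iota_0(b)-\iota_1(\pi(b))\in X$, the map $\iota_0|_I$ is injective, and by (P1) and Proposition~\ref{prop:kill} the class $[p:e]\in K_0(X)$ is the image of $d$, which is $0$.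

So $[(p,e)]=[(e,e)]$ in $K_0(\mathcal{Q}_X)$. As $\mathcal{Q}_X$ is unital, there are $k\ge1$ and $v_1,v_2\in M_{k+1}(M(X))$ with $v_1-v_2\in M_{k+1}(X)$ and
\[
v_1^*v_1=p\oplus1_k,\qquad v_1v_1^*=v_2^*v_2=v_2v_2^*=e\oplus1_k=:r .
\]
The element $v_1$ implements the equivalence of $p\oplus 1_k$ with $r$, and correcting it by $v_2$ makes it trivial modulo the ideal: $w=v_2^*v_1$ satisfies
\[
w^*w=v_1^*rv_1=p\oplus1_k,\qquad ww^*=v_2^*rv_2=r,\qquad w-r=v_2^*(v_1-v_2)\in M_{k+1}(X).
\]
The separable unital algebra $A\ne0$ has a unital representation on $\ell^2$, and $M(X)$ contains $\mathcal{L}(\ell^2)$ unitally, so there is a unital homomorphism $\sigma_1:A\to M_k(M(X))$. Let $M_1=rM_{k+1}(M(X))r$ and $X_1=rM_{k+1}(X)r$, and define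
\[
j_0(b)=w\bigl(\iota_0(b)\oplus\sigma_1(\pi(b))\bigr)w^*,\qquad j_1(a)=\iota_1(a)\oplus\sigma_1(a).
\]
The homomorphism $\iota_0\oplus\sigma_1\pi$ sends $1$ to $p\oplus1_k=w^*w$, so $j_0$ is multiplicative and $j_0(1)=ww^*ww^*=r$. Also $j_1(1)=r$. Thus $j_0:B\to M_1$ and $j_1:A\to M_1$ are unital homomorphisms. Modulo $M_{k+1}(X)$,
\[
j_0(b)\equiv r\bigl(\iota_0(b)\oplus\sigma_1(\pi(b))\bigr)r\equiv r\,j_1(\pi(b))\,r=j_1(\pi(b)),
\]
so $j_0(b)-j_1(\pi(b))\in M_1\cap M_{k+1}(X)=X_1$. For $x\in I$ we have $j_0(x)\in X_1$ and $w^*j_0(x)w=\iota_0(x)\oplus0$, so $j_0|_I$ is injective.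

The algebra $X_1$ is a hereditary subalgebra of $M_{k+1}(X)\cong\mathcal{J}'\otimes\mathbb{K}$. Hence it is separable and nuclear, and it detects projections by Proposition~\ref{prop:kill}. It is an ideal of $M_1$, so there is a unital homomorphism $M_1\to M(X_1)$ that is the identity on $X_1$. Composing $j_0$ and $j_1$ with it gives maps that satisfy the hypotheses of Lemma~\ref{lem:glue} for $X_1$.
\end{proof}

\section{Common quotients and countable families}\label{sec:compl}

\begin{proof}[Proof of Theorem~\ref{thm:compl}\,(a)]
If $B$ and $C$ map unitally into a nonzero stably finite algebra, their images are nonzero unital subalgebras of it, hence nonzero stably finite quotients of $B$ and $C$. Conversely, suppose that both have nonzero stably finite quotients. By Proposition~\ref{prop:radical}, $L(B)$ and $L(C)$ are the smallest ideals with stably finite quotient, so they are proper, and $B/L(B)$ and $C/L(C)$ are nonzero and stably finite. Theorem~\ref{thm:SF} embeds these quotients unitally into a common nonzero stably finite algebra. The resulting homomorphisms from $B$ and $C$ have kernels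 exactly $L(B)$ and $L(C)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}\,(b)]
Let $B_1,B_2,\dots$ belong to one of the two classes. Put $D_1=B_1$, and let $D_{n+1}$ be a member of the class that contains $D_n$ and $B_{n+1}$ unitally, as given by Theorem~\ref{thm:SF} or Theorem~\ref{thm:SFn}. The inductive limit $D=\varinjlim D_n$ along these unital embeddings is nonzero, separable and unital, it is nuclear if all $D_n$ are, and it contains every $B_n$ unitally. An isometry $V\in M_k(D)$ is a norm limit of elements $x_l\in M_k(D_{n_l})$. Then $x_l^*x_l\to1_k$, so for large $l$ the element $x_l|x_l|^{-1}$ is an isometry in $M_k(D_{n_l})$, hence unitary, and $x_l|x_l|^{-1}\to V$. A norm limit of unitaries is unitary, so $D$ is stably finite.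
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bl} Blackadar, \emph{K-Theory for Operator Algebras}.

\bibitem{BH} Blackadar and Handelman, J. Funct. Anal. 45 (1982).

\bibitem{GS} Isaac Goldbring and Thomas Sinclair, \emph{Robinson forcing and the quasidiagonality problem}, arXiv:1608.00682 (2016).

\bibitem{Ha} Haagerup, C. R. Math. Acad. Sci. Soc. R. Can. 36 (2014).

\bibitem{KR} Kirchberg and R{\o}rdam, Amer. J. Math. 122 (2000).

\bibitem{Ro} R{\o}rdam, J. Funct. Anal. 107 (1992).

\end{thebibliography}
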